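\title{Bi-Lipschitz charts for manifolds with finite Menger curvature energy at the critical exponent}

\begin{abstract}
Let $M\subset\mathbb R^n$ be a compact, linearly locally contractible topological $m$-manifold whose integral Menger curvature energy is finite for the scale-invariant exponent $p=m(m+2)$. We prove that $M$ admits local bi-Lipschitz, hence also quasisymmetric, parametrizations by $\mathbb R^m$ for all $1\le m\le n-1$, with constants arbitrarily close to $1$. The energy controls the flatness of $M$ only in $\ell^q$ for a large $q$, but the sum runs over all scales and all locations. The chart is a projection onto a frame that turns from scale to scale, and the points about which it turns are chosen by a heavy-path decomposition of the dyadic tree. Two examples show that the exponent cannot be lowered and that $M$ need not be a $C^1$ submanifold.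
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The energy and the problem}

Fix integers $1\le m\le n-1$. For points $x_0,\dots,x_{m+1}\in\mathbb R^n$ let $\Delta(x_0,\dots,x_{m+1})$ be their convex hull. The (Lerman--Whitehouse) \emph{Menger curvature} of the tuple is
\[
\mathcal K(x_0,\dots,x_{m+1})=\frac{\mathcal H^{m+1}(\Delta(x_0,\dots,x_{m+1}))}{(\operatorname{diam}\Delta(x_0,\dots,x_{m+1}))^{m+2}},
\]
with $\mathcal K=0$ if all points coincide. For $X\subset\mathbb R^n$ and $p>0$ the \emph{curvature energy} is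
\[
\mathcal E^{m+2}_p(X)=\int_{X^{m+2}}\mathcal K(x_0,\dots,x_{m+1})^p\,d\mathcal H^m(x_0)\cdots d\mathcal H^m(x_{m+1}),
\]
the integral being taken with respect to the $(m+2)$-fold product of $\mathcal H^m|_X$.

The volume of an $(m+1)$-simplex is base times height divided by $m+1$. So if the tuple has diameter $D$, if $x_0,\dots,x_m$ span an $m$-simplex of volume comparable to $D^m$, and if $x_{m+1}$ lies at distance $h$ from the plane of that simplex, then $\mathcal K$ is comparable to $h/D^2$. On a plane $\mathcal K$ vanishes, and on the graph of a function with bounded Hessian $h$ is at most a constant times $D^2$, so that $\mathcal K$ is bounded. Thus $\mathcal K$ is a substitute for curvature that needs no derivatives. Under dilation by $\lambda>0$ it is multiplied by $\lambda^{-1}$, whence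
\[
\mathcal E^{m+2}_p(\lambda X)=\lambda^{m(m+2)-p}\,\mathcal E^{m+2}_p(X).
\]
This singles out the exponent $p_c=m(m+2)$. For $p>p_c$, magnifying a small piece of $X$ to unit size lowers its energy by a power of the scale. For $p<p_c$, any shape of finite energy can be shrunk until it costs almost nothing. For $p=p_c$ the energy is scale invariant.

Subsets of $\mathbb R^n$ carry the restricted Euclidean metric, and $B(x,r)$ is the closed ball. A \emph{manifold} is a topological manifold without boundary.

\begin{itemize}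
\item $M\subset\mathbb R^n$ is \emph{linearly locally contractible} (LLC) if there are $C_0\ge1$ and $r_0>0$ such that for all $x\in M$ and $0<r<r_0$ the set $M\cap B(x,r)$ is contractible inside $M\cap B(x,C_0r)$; that is, the inclusion of the first set into the second is homotopic to a constant map.
\item A homeomorphism $f:U\to V$ between subsets of Euclidean spaces is \emph{$\eta$-quasisymmetric}, where $\eta:[0,\infty)\to[0,\infty)$ is a homeomorphism, if $|x-a|\le t|y-a|$ implies $|f(x)-f(a)|\le\eta(t)|f(y)-f(a)|$ for all $x,y,a\in U$ and $t>0$. It is \emph{$L$-bi-Lipschitz} if $L^{-1}|x-y|\le|f(x)-f(y)|\le L|x-y|$. An $L$-bi-Lipschitz map is quasisymmetric with $\eta(t)=L^2t$.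
\item $M$ \emph{admits local quasisymmetric} (resp.\ \emph{bi-Lipschitz}) \emph{parametrizations by $\mathbb R^m$} if every point of $M$ has a neighborhood in $M$ that is the image of an open subset of $\mathbb R^m$ under a quasisymmetric (resp.\ bi-Lipschitz) homeomorphism.
\end{itemize}

Two results are known, one on each side of $p_c$. A compact LLC $m$-manifold $M\subset\mathbb R^n$ with $\mathcal E^{m+2}_p(M)<\infty$ for some $p>p_c$ is a $C^{1,\alpha}$ manifold for some $\alpha=\alpha(p,m)$. For each $m\ge3$ there is an LLC topological $m$-sphere $\Sigma_m\subset\mathbb R^{m+1}$, Ahlfors $m$-regular (the $\mathcal H^m$-measure of $\Sigma_m\cap B(x,r)$ is comparable to $r^m$ for $x\in\Sigma_m$ and $0<r\le\operatorname{diam}\Sigma_m$), with $\mathcal E^{m+2}_p(\Sigma_m)<\infty$ for all $p<p_c$, that is not the image of $\mathbb S^m$ under a quasisymmetric homeomorphism. The problem, which comes from David and Vellis \cite{DV}, concerns the critical case.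

\medskip
\noindent\textbf{Problem.} \emph{Let $M\subset\mathbb R^n$ be a compact LLC $m$-manifold with $\mathcal E^{m+2}_{m(m+2)}(M)<\infty$. Must $M$ admit \textup{(a)} local quasisymmetric, \textup{(b)} local bi-Lipschitz parametrizations by $\mathbb R^m$?}

\subsection{Results}

\begin{theorem}\label{thm:main}
Let $1\le m\le n-1$ and $p\ge m(m+2)$, and let $M\subset\mathbb R^n$ be a compact LLC $m$-manifold with $\mathcal E^{m+2}_p(M)<\infty$. For every $\epsilon\in(0,1)$ there is $\rho>0$ such that for every $x_0\in M$ there is a map $F:M\cap B(x_0,\rho)\to\mathbb R^m$ with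
\[
(1-\epsilon)|x-y|\le|F(x)-F(y)|\le(1+\epsilon)|x-y|
\]
that maps $M\cap\{|x-x_0|<\rho\}$ onto an open subset of $\mathbb R^m$.
\end{theorem}

For $p=m(m+2)$ the inverse of $F$ on that open set is a bi-Lipschitz, hence quasisymmetric, parametrization of a neighborhood of $x_0$. So the answer to both (a) and (b) is yes, for every pair $1\le m\le n-1$, with no dependence on $m$ or $n$. Two further theorems, not needed for this answer, show that neither the exponent nor the conclusion can be improved in the obvious way.

\begin{theorem}\label{thm:sub}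
For all $1\le m\le n-1$ there is a compact LLC topological $m$-sphere $M\subset\mathbb R^{m+1}\subset\mathbb R^n$ with $\mathcal E^{m+2}_p(M)<\infty$ for all $0<p<m(m+2)$ that does not admit local bi-Lipschitz parametrizations by $\mathbb R^m$ and, if $m\ge2$, does not admit local quasisymmetric parametrizations by $\mathbb R^m$.
\end{theorem}

\begin{theorem}\label{thm:C1}
For all $1\le m\le n-1$ there is a compact LLC $m$-manifold $M\subset\mathbb R^n$ with $\mathcal E^{m+2}_{m(m+2)}(M)<\infty$ that is not a $C^1$ submanifold.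
\end{theorem}

A positive answer to (b) is not what one would guess first. Let $b(x,r)\,r$ measure how far $M\cap B(x,r)$ is from a suitable $m$-plane. For $p>p_c$ the energy bounds $b(x,r)$ by a positive power of $r$ (Lemma~\ref{lem:flat}), so these numbers are summable along the scales $r=2^{-k}$ at each point. For $p=p_c$ one obtains only that $b^{\,p_c+m}$ is summable over a discrete family of scales and locations. This forces $b\to0$ uniformly, but uniformly small flatness does not bound bi-Lipschitz constants (Remark~\ref{rem:flatnotenough}). Moreover $p_c+m\ge4$, so at a given point the numbers $b(x,2^{-k})$ may be as large as $k^{-1/2}$, and the estimate leaves the approximating planes free to turn by an unbounded total angle. What saves (b) is that the sum runs over all locations at once: few points can have many bad scales. Section~\ref{sec:idea} shows how this is exploited.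

The proof of Theorem~\ref{thm:main} has four steps. Section~\ref{sec:content} proves the lower bound $\mathcal H^m(M\cap B(x,r))\ge cr^m$; this is the only place where LLC is used. Section~\ref{sec:flat} turns the energy into summable flatness numbers; this is the only place where the energy and the inequality $p\ge p_c$ are used. Section~\ref{sec:frames} builds orthonormal frames that follow the approximating planes through the scales, and Section~\ref{sec:map} assembles them into $F$. That $M$ is a manifold is used in Section~\ref{sec:content} and, through invariance of domain, in the last line of the proof. The hypothesis LLC is necessary for the conclusion (Lemma~\ref{lem:charts}). The manifold hypothesis cannot be dropped: a closed flat disc of dimension $m-1$ or $m$ is LLC and has zero energy, but has no chart by an open subset of $\mathbb R^m$ at a point of its boundary. Sections~\ref{sec:sub} and \ref{sec:C1} prove Theorems~\ref{thm:sub} and \ref{thm:C1}.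

\subsection{Conventions}

We write $s_k=2^{-k}$. The symbol $|\cdot|$ denotes the Euclidean norm of vectors and the Frobenius norm of matrices, and $\|\cdot\|$ the operator norm; recall $\|A\|\le|A|$ and $|AB|\le\min(\|A\||B|,|A|\|B\|)$. Hausdorff measure $\mathcal H^d$ is normalized to agree with Lebesgue measure $\mathcal L^d$ on $d$-planes. The \emph{Hausdorff content} $\mathcal H^m_\infty(S)$ is the infimum of $\sum_i\rho_i^m$ over countable covers of $S$ by balls $B(y_i,\rho_i)$. A set of diameter $\rho$ lies in a ball of radius $\rho$, so $\mathcal H^m\ge c\,\mathcal H^m_\infty$ with $c=c(m)>0$. A set is \emph{$s$-separated} if distinct points of it are at distance at least $s$; comparing volumes, such a set has at most $(1+2R/s)^n$ points in a ball of radius $R$. A $d$-simplex of diameter $D$ has volume at most $D^d/d!$. In Sections~\ref{sec:content}--\ref{sec:map}, $M$ is as in Theorem~\ref{thm:main}, its LLC constants are $C_0$ and $r_0\le1$, and $C,c>0$ denote constants that may change from line to line and depend only on $m,n,p,C_0,r_0$.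

If $\mathcal H^m|_M$ is not $\sigma$-finite, the product measure in the definition of the energy needs a convention. We use the energy only on $(M')^{m+2}$ for a Borel set $M'\subset M$ on which $\mathcal H^m$ is $\sigma$-finite. There the product measure is unique and Tonelli's theorem holds, and all we need is $\mathcal E^{m+2}_p(M')\le\mathcal E^{m+2}_p(M)$. This holds for iterated integrals and for any measure on $M^{m+2}$ with the right values on rectangles, so the choice of convention does not matter.

\section{The idea: turning frames and heavy paths}\label{sec:idea}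

\subsection{A spiral}

Identify $\mathbb R^2$ with $\mathbb C$, let $0<\bar r<1/e$, and put $\theta(r)=\log\log(1/r)$ for $0<r\le\bar r$. Since $|\theta'(r)|=1/(r\log(1/r))$ and $u\log(1/u)\le1/e$ for $0<u\le1$, we have for $0<r'\le r\le\bar r$
\begin{equation}\label{eq:loglog}
r'\,|\theta(r')-\theta(r)|\le\frac{r'\log(r/r')}{\log(1/r)}\le\frac{r}{e\log(1/r)} .
\end{equation}
Consider the curve $\gamma(t)=te^{i\theta(|t|)}$ for $0<|t|\le\bar r$, $\gamma(0)=0$. By \eqref{eq:loglog}, its part in $B(0,r)$ is within $r/\log(1/r)$ of the line with direction $e^{i\theta(r)}$, so the curve becomes flatter at small scales. But $\theta(r)\to\infty$ as $r\to0$, so this line turns around infinitely often, and every fixed orthogonal projection onto a line sends arbitrarily small points $\gamma(t)\ne0$ to $0$.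

Nevertheless $F(\gamma(t))=t$ is almost an isometry. Let $\epsilon=1/\log(1/\bar r)$. For $t\neq0$ we have $|\gamma'(t)|^2=1+(|t|\theta'(|t|))^2\le1+\epsilon^2$, so $\gamma$ is $(1+\epsilon)$-Lipschitz. If $s,t$ do not have opposite signs, then $|\gamma(s)-\gamma(t)|\ge||s|-|t||=|s-t|$. If they do, then, as $\gamma$ is odd, we may assume $s\ge|t|>0>t$; projecting on $e^{i\theta(s)}$ and using $1-\cos a\le|a|$ and \eqref{eq:loglog},
\[
|\gamma(s)-\gamma(t)|\ge s+|t|\cos(\theta(s)-\theta(|t|))\ge s+|t|-\epsilon s\ge(1-\epsilon)|s-t| .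
\]
Since $|\gamma(t)|=|t|$, the map is $F(z)=\langle e^{i\theta(|z|)},z-0\rangle$: a projection onto a direction that turns with the scale, pivoting about the center of the spiral.

\subsection{Telescoping and anchors}

In general we shall have linear maps $A_k(x):\mathbb R^n\to\mathbb R^m$ that project isometrically from the approximating plane at location $x$ and scale $s_k$, and we want a map $F$ with $F(x)-F(y)\approx A_K(x)(x-y)$ when $|x-y|\approx s_K$. Let $\Delta_k=A_k-A_{k-1}$ and suppose that $\Delta_k$ has size at most $\alpha_k$ and Lipschitz constant at most $\alpha_k/s_k$. To pass from scale $k-1$ to scale $k$, add the correction $T_k(x)=\Delta_k(x)(x-a_k)$, where the \emph{anchor} $a_k$ is a point within distance about $s_k$ of the region in question. Then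
\begin{equation}\label{eq:anchor}
T_k(x)-T_k(y)=\Delta_k(x)(x-y)+\big(\Delta_k(x)-\Delta_k(y)\big)(y-a_k).
\end{equation}
Summed over $k\le K$, the first terms telescope to the desired $A_K(x)(x-y)$, however far the frames have turned. The second terms are errors, of total size at most
\begin{equation}\label{eq:error}
|x-y|\sum_{k\le K}\alpha_k\,\frac{|y-a_k|}{s_k}.
\end{equation}
The bound $|y-a_k|\le Cs_k$ leads to $\sum_k\alpha_k$, which may diverge. A better choice of anchors is needed.

For the spiral take $A_k(z)=\langle e^{i\theta(\max(|z|,s_k))},\cdot\rangle$. Then $\Delta_k(z)=0$ for $|z|\ge2s_k$, $\Delta_k$ is constant for $|z|\le s_k$, and in between its Lipschitz constant is at most $s_k^{-1}/\log 2^{k-1}$. So $\alpha_k$ is of order $1/k$, and $\sum_k\alpha_k=\infty$. With all anchors at $0$, the series $A_{k_0}(z)z+\sum_{k>k_0}T_k(z)$ telescopes to $F(z)$. The error in \eqref{eq:anchor} vanishes unless $|x|$ or $|y|$ is less than $2s_k$, which for $|x-y|\le s_k$ forces $|y|\le3s_k$, and $\sum_{k:\,|y|\le3s_k}|y|/s_k\le6$. So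 \eqref{eq:error}, restricted to the levels that contribute, is at most $6|x-y|\sup_k\alpha_k$. At scales larger than $|y|$ we gain because $y$ is close to the anchor, and at smaller scales because nothing is left to correct.

\subsection{Heavy paths}

A general $M$ has many centers of turning, at many scales, and each region at each scale has only one anchor. The rule is to anchor a cube at the end of the descent that always enters the subcube carrying the most weight. A point either follows this descent, and is then close to the anchor, or leaves it, and then the weight still ahead of it is halved.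

A \emph{dyadic system} in $\mathbb R^n$ is a family $\mathcal D=\bigcup_{j\in\mathbb Z}\mathcal D_j$, where $\mathcal D_j$ is a partition of $\mathbb R^n$ into translates of $2^{-j}[0,1)^n$ and each cube of $\mathcal D_j$ is the union of $2^n$ cubes of $\mathcal D_{j+1}$, its \emph{children}. Let $Q_j(x)$ be the cube of $\mathcal D_j$ that contains $x$.

\begin{lemma}[heavy paths]\label{lem:heavy}
Let $\mathcal D$ be a dyadic system, $q>0$, and $a:\mathcal D\to[0,\infty)$ with $W=\sum_{Q\in\mathcal D}a(Q)^q<\infty$. There are points $x_Q\in\overline Q$, $Q\in\mathcal D$, such that for all $x\in\mathbb R^n$ and $j_0\in\mathbb Z$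
\[
\sum_{j\ge j_0}a(Q_j(x))\,\frac{|x-x_{Q_j(x)}|}{2^{-j}}\le\frac{2\sqrt n}{1-2^{-1/q}}\,W^{1/q}.
\]
\end{lemma}

\begin{proof}
Let $w(Q)=\sum_{Q'\subset Q}a(Q')^q$, the sum running over $Q'\in\mathcal D$ contained in $Q$. Then $a(Q)\le w(Q)^{1/q}$, $w(Q)\le W$, and $w$ is monotone under inclusion. For each $Q$ fix a child $Q^*$ with maximal $w$, the \emph{heavy child}, and let $x_Q$ be the unique point of $\overline Q\cap\overline{Q^*}\cap\overline{Q^{**}}\cap\cdots$.

Fix $x$ and write $Q_j=Q_j(x)$. Call $j\ge j_0$ a \emph{turn-off} if $Q_{j+1}\ne Q_j^*$ (Figure~\ref{fig:heavy}). Let $i_1<i_2<\cdots$ be the turn-offs and $i_0=j_0-1$. At a turn-off $j$, the cubes $Q_{j+1}$ and $Q_j^*$ are disjoint subcubes of $Q_j$ with $w(Q_{j+1})\le w(Q_j^*)$, so $w(Q_{j+1})\le\frac12w(Q_j)$. Hence $w(Q_j)\le2^{-(l-1)}W$ for $j>i_{l-1}$. If $i_{l-1}<j\le i_l$, none of $j,\dots,i_l-1$ is a turn-off, so the heavy descent from $Q_j$ passes through $Q_{i_l}$. Then $x_{Q_j}\in\overline{Q_{i_l}}$ and $|x-x_{Q_j}|\le\sqrt n\,2^{-i_l}$. Therefore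
\[
\sum_{i_{l-1}<j\le i_l}a(Q_j)\,2^j|x-x_{Q_j}|\le(2^{-(l-1)}W)^{1/q}\sqrt n\sum_{j\le i_l}2^{j-i_l}=2\sqrt n\,2^{-(l-1)/q}W^{1/q},
\]
and we sum over $l$. If there are finitely many turn-offs, then for $j$ beyond the last one the heavy descent from $Q_j$ is $Q_j,Q_{j+1},\dots$, so $x_{Q_j}=x$ and these terms vanish.
\end{proof}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[xscale=0.8,yscale=0.65]
\draw[very thick] (0,0)--(12,0) node[right]{$Q_0$};
\draw[very thick] (6,-1)--(12,-1) node[right]{$Q_1=Q_0^*$};
\draw[very thick] (6,-2)--(9,-2) node[right]{$Q_2=Q_1^*$};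
\draw[very thick] (7.5,-3)--(9,-3) node[right]{$Q_3\neq Q_2^*$};
\draw[very thick] (7.5,-4)--(8.25,-4) node[right]{$Q_4=Q_3^*$};
\draw[thick,dashed] (7.4,-3)--(6,-3) node[left]{$Q_2^*$};
\draw[thick,dashed] (6.75,-4)--(6,-4) node[left]{$Q_2^{**}$};
\draw[dotted] (7.9,0.3)--(7.9,-4.7) node[below]{$x$};
\draw[dotted] (6.4,0.3)--(6.4,-4.7) node[below left]{$x_{Q_0}=x_{Q_1}=x_{Q_2}$};
\end{tikzpicture}
\caption{The dyadic intervals $Q_j$ containing a point $x$ (solid), one generation per row; $Q^*$ is the child of $Q$ of largest weight. The chain of $x$ follows heavy children down to $Q_2$ and turns off there. The common anchor of $Q_0,Q_1,Q_2$ lies at the end of the heavy descent (dashed), hence in $Q_2$ like $x$, and the weight of $Q_3$ is at most half that of $Q_2$.}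
\label{fig:heavy}
\end{figure}

The lemma holds for every finite $q$, and this is why the size of the exponent $p+m$ is harmless. Summation over all cubes is essential. If $n=1$ and $a\equiv1$, then for any choice of points $x_Q$ the mean of $|x-x_Q|$ over an interval $Q$ is at least a quarter of its length, so the mean over $x\in Q_0$ of the first $J$ terms of the sum is at least $J/4$.

\section{A lower bound for the content of balls}\label{sec:content}

The energy is an integral, and flatness is a supremum. To pass from one to the other we must know that every ball centered on $M$ carries mass.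

\begin{proposition}\label{prop:content}
There is $c_1>0$ such that $\mathcal H^m_\infty(M\cap B(x,r))\ge c_1r^m$ for all $x\in M$ and $0<r\le r_1:=r_0/2$.
\end{proposition}

If $M\cap B(x,r)$ had small content, it could be pushed by a short move into an $(m-1)$-dimensional complex (Lemma~\ref{lem:FF}). By LLC the complex can be mapped back to $M$, and the composite is joined to the identity by a short homotopy (Lemma~\ref{lem:ext}). The local homology of $M$ at $x$ would then factor through a complex of dimension $m-1$, which is impossible.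

\begin{lemma}[Federer--Fleming]\label{lem:FF}
There is $\eta_0=\eta_0(n)>0$ such that if $S\subset\mathbb R^n$ is compact, $s>0$ and $\mathcal H^m_\infty(S)<\eta_0s^m$, then there is a continuous map $\pi$ from $S$ into the $(m-1)$-skeleton of the cubical grid of side $s$ with $\pi(S\cap Q)\subset Q$ for every closed grid cube $Q$.
\end{lemma}

\begin{proof}
In this proof $C$ depends only on $n$. Let $s=1$, and call a map on $S$ cube-preserving if it has the last property. We descend through the skeleta. Let $m+1\le k\le n$, and suppose that $\sigma_k$ is a continuous cube-preserving map of $S$ into the $k$-skeleton ($\sigma_n=\mathrm{id}$) and that $S_k=\sigma_k(S)$ is covered by balls $B_i=B(y_i,\rho_i)$ with $\sum_i\rho_i^m\le\eta_k\le1$. We project each $k$-face radially onto its boundary. A projection stretches sets near its center, so the center has to be chosen by averaging.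

For a closed $k$-face $f$ let $I_f=\{i:B_i\cap f\ne\emptyset\}$ and $\eta_f=\sum_{i\in I_f}\rho_i^m$. As $\rho_i\le1$, each ball meets at most $C$ faces, so $\sum_f\eta_f\le C\eta_k$. Let $\frac12f$ be the concentric face of half the size. For $a\in\frac12f$ the radial projection $p_a:f\setminus\{a\}\to\partial f$ is $p_a(a+u)=a+u/g(u)$, where $g$ is the gauge of the convex set $f-a$ in its span. This set contains the ball of radius $\frac14$ and lies in the ball of radius $\sqrt n$, so $g$ is $4$-Lipschitz and $g(u)\ge|u|/\sqrt n$. Hence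
\[
\Big|\frac u{g(u)}-\frac{u'}{g(u')}\Big|\le\frac{|u-u'|}{g(u)}+\frac{|u'|\,|g(u)-g(u')|}{g(u)g(u')}\le\frac{C|u-u'|}{|u|}.
\]
If $|y_i-a|\ge2\rho_i$, all points of $B_i$ are at distance at least $|y_i-a|/2$ from $a$, so $\operatorname{diam}p_a(B_i\cap f)\le C\rho_i/|y_i-a|$. Otherwise we use $\operatorname{diam}f\le\sqrt n$. In both cases $p_a(B_i\cap f\setminus\{a\})$ lies in a ball of radius $\Lambda_i(a)=C\min\{1,\rho_i/|y_i-a|\}$. If $y_i'$ is the orthogonal projection of $y_i$ to the affine hull of $f$, then $|y_i-a|\ge|y_i'-a|$, and since $k>m$,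
\[
\int_{\frac12f}\Lambda_i(a)^m\,da\le C\rho_i^m\int_{\frac12f}|y_i'-a|^{-m}\,da\le C\rho_i^m .
\]
By Chebyshev's inequality, $\sum_{i\in I_f}\Lambda_i(a)^m\le C\eta_f$ for all $a$ outside a subset of $\frac12f$ of at most half its measure. Also $\mathcal L^k(S_k\cap f)\le C\sum_{I_f}\rho_i^k\le C\eta_k$, which is less than half of $\mathcal L^k(\frac12f)$ if $\eta_k$ is small. So there is $a_f\in\frac12f\setminus S_k$ satisfying the inequality. The maps $p_{a_f}$ are the identity on $\partial f$, so they glue to a continuous map on the compact set $S_k$; let $\sigma_{k-1}$ be its composite with $\sigma_k$. The set $S_{k-1}$ is covered by balls whose radii have $m$-th powers summing to at most $C\sum_f\eta_f\le C\eta_k=:\eta_{k-1}$. The map $\sigma_{k-1}$ is cube-preserving: a point $z\in S_k\cap Q$ lies in the relative interior of a grid face $f_0\subset Q$, and it moves inside $f_0$ if $\dim f_0=k$ and stays fixed otherwise.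

After at most $n-1$ steps, $\mathcal L^m(S_m\cap f)\le C\eta_m<1$ for each $m$-face $f$ if $\eta_0$ is small. So each $m$-face has an interior point outside the compact set $S_m$, and projecting radially from these points gives $\pi$.
\end{proof}

In the next lemma a \emph{complex} is a finite simplicial complex, a finite subcomplex of a cubical grid, or the product of a finite simplicial complex with $[0,1]$. Each closed cell $e$ is a convex polytope, so $(e,\partial e)$ is homeomorphic to a ball with its boundary sphere, and a map on $\partial e$ extends over $e$ into a given space if it is homotopic to a constant there.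

\begin{lemma}[controlled extension]\label{lem:ext}
Let $X$ be a complex of dimension at most $d$, $Y$ a subcomplex containing all vertices, $h:Y\to M$ continuous, and $\rho>0$ with $\operatorname{diam}h(Y\cap e)\le\rho$ for every closed cell $e$ of $X$. If $(6C_0)^d\rho<r_0$, then $h$ extends continuously to $h:X\to M$ with $\operatorname{diam}h(e)\le(6C_0)^d\rho$ for all cells $e$.
\end{lemma}

\begin{proof}
We extend over cells of increasing dimension $j$, keeping $\operatorname{diam}h(e)\le D_j:=(6C_0)^j\rho$ for $j$-cells; cells of $Y$ satisfy this already. Let $e\not\subset Y$ be a $j$-cell, $j\ge1$. Each proper face of $e$ contains a vertex of $e$ and has image of diameter at most $D_{j-1}$, and the images of the vertices lie in $h(Y\cap e)$. So $\operatorname{diam}h(\partial e)\le2D_{j-1}+\rho\le3D_{j-1}<r_0$. Pick $y\in h(\partial e)$. By LLC, $M\cap B(y,3D_{j-1})\supset h(\partial e)$ contracts in $M\cap B(y,3C_0D_{j-1})$, so $h|_{\partial e}$ extends over $e$ with $\operatorname{diam}h(e)\le6C_0D_{j-1}=D_j$.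
\end{proof}

We recall two facts on homology with coefficients in $\mathbb Z_2$. A compact $m$-manifold $M$ has a fundamental class $[M]\in H_m(M)$ whose image in $H_m(M,M\setminus\{x\})\cong\mathbb Z_2$ is nonzero for every $x\in M$. Further, there are a finite simplicial complex $Z$, a simplicial $m$-cycle $z$ in $Z$ and a map $\zeta:Z\to M$ with $\zeta_*[z]=[M]$: represent $[M]$ by a singular cycle, form the $\Delta$-complex with one simplex for each singular simplex that occurs as an iterated face of a simplex of the cycle, and pass to the second barycentric subdivision, which is a simplicial complex. Further subdivision does not change the class.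

\begin{proof}[Proof of Proposition~\ref{prop:content}]
Let $S=M\cap B(x,r)$, let $\tau\in(0,\frac12)$ be a small constant fixed below, and suppose $\mathcal H^m_\infty(S)<\eta_0(\tau r)^m$. Take $\pi$ from Lemma~\ref{lem:FF} for the grid of side $\tau r$, so $|\pi(y)-y|\le\sqrt n\,\tau r$ on $S$. Let $K$ be the complex of all faces of dimension at most $m-1$ of grid cubes meeting $S$; then $\pi(S)\subset K$.

\emph{A map back to $M$.} For each vertex $v$ of $K$ choose $g(v)\in S$ in a grid cube containing $v$, so $|g(v)-v|\le\sqrt n\,\tau r$. The vertex set of each cell is mapped to a set of diameter at most $3\sqrt n\,\tau r$. For small $\tau$, Lemma~\ref{lem:ext} extends $g$ to $g:K\to M$ with cell images of diameter at most $C\tau r$. Comparing a point $\kappa\in K$ with a vertex of its cell gives $|g(\kappa)-\kappa|\le C\tau r$, hence $|g\pi(y)-y|\le C_1'\tau r$ on $S$ for a constant $C_1'$ independent of $\tau$.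

\emph{A local cycle.} Take $Z,z,\zeta$ as above, subdivided so that $\operatorname{diam}\zeta(\sigma)\le\tau r$ for all simplices $\sigma$. Let $c$ be the sum of those $m$-simplices of $z$ whose image meets $B(x,r/2)$, and $Z_1$ the subcomplex they generate; then $\zeta(Z_1)\subset S$. Modulo $2$ we have $\partial c=\partial(z-c)$, so every simplex of $\partial c$ is a face of a simplex of $z-c$, and the support $|\partial c|$ has $\zeta$-image outside $B(x,r/2)$. Since $z-c$ is mapped into $M\setminus\{x\}$, the class $\zeta_*[c]\in H_m(M,M\setminus\{x\})$ is the image of $[M]$, which is nonzero.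

\emph{The homotopy.} Apply Lemma~\ref{lem:ext} to $X=Z_1\times[0,1]$, $Y=Z_1\times\{0,1\}$, $h=\zeta$ on $Z_1\times\{0\}$ and $h=g\pi\zeta$ on $Z_1\times\{1\}$. For every cell $e\subset\sigma\times[0,1]$, the set $h(Y\cap e)$ lies within $C_1'\tau r$ of $\zeta(\sigma)$, so $\rho=(1+2C_1')\tau r$ is admissible. Fix $\tau$ so small that also $(6C_0)^{m+1}(1+2C_1')\tau\le\frac14$. We obtain a homotopy from $\zeta$ to $g\pi\zeta$ that moves points by at most $r/4$. It keeps $|\partial c|$ away from $x$, so it is a homotopy of maps of pairs $(Z_1,|\partial c|)\to(M,M\setminus\{x\})$, and $(g\pi\zeta)_*[c]\ne0$.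

\emph{The contradiction.} The compact set $T=\pi\zeta(|\partial c|)\subset K$ is disjoint from the compact set $g^{-1}(x)$. In a fine simplicial subdivision of $K$, the subcomplex $L$ formed by the closed simplices meeting $T$ misses $g^{-1}(x)$. Then $g\pi\zeta$ factors as $(Z_1,|\partial c|)\to(K,L)\to(M,M\setminus\{x\})$, and $H_m(K,L)=0$ because $K$ has no $m$-simplices. So $(g\pi\zeta)_*[c]=0$, a contradiction. The proposition holds with $c_1=\eta_0\tau^m$.
\end{proof}

\section{From energy to flatness}\label{sec:flat}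

\subsection{A $\sigma$-finite part of $M$}

By Proposition~\ref{prop:content}, $\mathcal H^m(M\cap B(x,r))\ge c_0r^m$ for $x\in M$ and $r\le r_1$. We do not yet know an upper bound, so we extract a $\sigma$-finite subset with the same lower bound. By Besicovitch's theorem \cite[Theorem 5.4]{Falconer}, a closed subset of $\mathbb R^n$ of infinite $\mathcal H^m$-measure has compact subsets of any prescribed finite positive measure. For $y$ in a countable dense subset of $M$ and rational $\rho\in(0,r_1)$, let $A_{y,\rho}=M\cap B(y,\rho)$ if this set has finite measure, and otherwise let $A_{y,\rho}$ be a compact subset of it of measure $c_0\rho^m$. Put $M'=\bigcup A_{y,\rho}$ and $\mu=\mathcal H^m|_{M'}$, a $\sigma$-finite Borel measure. Given $x\in M$ and $r\le r_1$, choose $y$ with $|x-y|<r/4$ and a rational $\rho\in(r/4,r/2)$; then $A_{y,\rho}\subset B(x,r)$. Hence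
\begin{equation}\label{eq:lower}
\mu(B(x,r))\ge c_2r^m\qquad(x\in M,\ 0<r\le r_1).
\end{equation}

\subsection{One ball}

The curvature of a tuple detects the height of its last point only if the first $m+1$ points span a well-shaped simplex. The content bound provides such simplices, with room to move the vertices.

\begin{lemma}\label{lem:spread}
There are $v_0,\lambda\in(0,1)$ such that for $x\in M$ and $0<r\le r_1$ there are $y_0,\dots,y_m\in M\cap B(x,r)$ with $\mathcal H^m(\Delta(z_0,\dots,z_m))\ge v_0r^m$ whenever $|z_i-y_i|\le\lambda r$ for all $i$.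
\end{lemma}

\begin{proof}
Let $y_0=x$. Given $y_0,\dots,y_{j-1}$ with $1\le j\le m$, let $V$ be their affine hull; it contains $x$ and has dimension at most $m-1$. For $\theta\in(0,\frac12)$ cover $V\cap B(x,r)$ by $C\theta^{-(m-1)}$ balls of radius $\theta r$. The tripled balls cover $B(x,r)\cap\{\operatorname{dist}(\cdot,V)\le2\theta r\}$, so this set has content at most $C\theta r^m$, which is less than $c_1r^m$ for a suitable constant $\theta$. By Proposition~\ref{prop:content} there is $y_j\in M\cap B(x,r)$ with $\operatorname{dist}(y_j,V)>2\theta r$. The volume of $\Delta(y_0,\dots,y_m)$ is the product of these successive heights divided by $m!$, so it is at least $2v_0r^m$ with $v_0=(2\theta)^m/(2\,m!)$. After rescaling to $x=0$, $r=1$, the volume is uniformly continuous on $B(0,2)^{m+1}$, which gives $\lambda$.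
\end{proof}

Let $\lambda_0=v_0^{1/m}$. For $x\in M$ and $r\le r_1$ let $E(x,r)$ be the part of the energy carried by tuples at location $x$ and scale $r$:
\[
E(x,r)=\int\mathcal K^p\,d\mu^{m+2}\quad\text{over}\quad\{(z_i)\in(M'\cap B(x,2r))^{m+2}:\operatorname{diam}\{z_i\}\ge\lambda_0r\}.
\]
It is finite, being at most $\mathcal E^{m+2}_p(M)$. The lower bound on the diameter ensures that a tuple is counted at boundedly many scales.

\begin{lemma}\label{lem:flat}
For $x\in M$ and $0<r\le r_1$ there is an affine $m$-plane $P(x,r)$ such that for all $z\in M\cap B(x,r)$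
\[
\Big(\frac{\operatorname{dist}(z,P(x,r))}{r}\Big)^{p+m}\le Cr^{\,p-m(m+2)}E(x,r).
\]
In particular $\operatorname{dist}(z,P(x,r))\le b(x,r)\,r$ with $b(x,r):=C\,E(x,r)^{1/(p+m)}$.
\end{lemma}

\begin{proof}
Take $y_i$ and $\lambda$ from Lemma~\ref{lem:spread}, and let $G=\prod_{i=0}^m(M'\cap B(y_i,\lambda r))$. Then $\mu^{m+1}(G)\ge c_3r^{m(m+1)}$ by \eqref{eq:lower}, and $B(y_i,\lambda r)\subset B(x,2r)$. Tuples in $G$ span simplices of volume at least $v_0r^m$, hence of diameter at least $\lambda_0r$. So by Tonelli's theorem the function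
\[
\phi(z_0,\dots,z_m)=\int_{M'\cap B(x,2r)}\mathcal K(z_0,\dots,z_m,z)^p\,d\mu(z)
\]
has $\int_G\phi\,d\mu^{m+1}\le E(x,r)$. By Chebyshev's inequality the set where $\phi>2E(x,r)/(c_3r^{m(m+1)})$ has measure at most $\frac12c_3r^{m(m+1)}$ in $G$ (it is null if $E(x,r)=0$), so there is $(z_0,\dots,z_m)\in G$ outside it. Let $P$ be the affine hull of $z_0,\dots,z_m$, an $m$-plane, and $d(z)=\operatorname{dist}(z,P)$. For $z\in B(x,2r)$ the tuple has diameter at most $4r$, so
\[
\mathcal K(z_0,\dots,z_m,z)\ge\frac{v_0r^m\,d(z)}{(m+1)(4r)^{m+2}}=c\,\frac{d(z)}{r^2},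
\]
and therefore $\int_{M'\cap B(x,2r)}d^p\,d\mu\le Cr^{2p-m(m+1)}E(x,r)$.

Now let $z\in M\cap B(x,r)$ with $d_0=d(z)>0$. Then $d_0\le|z-z_0|\le3r$, so $B(z,d_0/4)\subset B(x,2r)$ and $d_0/4\le r_1$. On this ball $d\ge\frac34d_0$, and its $\mu$-measure is at least $c\,d_0^m$ by \eqref{eq:lower}. Hence $d_0^{\,p+m}\le Cr^{2p-m(m+1)}E(x,r)$, and dividing by $r^{p+m}$ gives the first claim. The second follows because $r\le1$ and $p\ge m(m+2)$.
\end{proof}

For $p<p_c$ the factor $r^{p-p_c}$ is unbounded as $r\to0$ and the second claim is lost; Theorem~\ref{thm:sub} shows that this is not an artifact of the method.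

\subsection{All balls}

For each $k$ with $8s_k\le r_1$ let $N_k$ be a maximal $s_k$-separated subset of $M$. It is finite, and every point of $M$ is at distance less than $s_k$ from $N_k$. A point lying in several nets is counted separately for each, so that $v\in N_k$ remembers its level $k$. For $v\in N_k$ let $b(v)=b(v,8s_k)$ and let $\Pi(v)$ be the orthogonal projection of $\mathbb R^n$ onto the direction space of $P(v,8s_k)$. By Lemma~\ref{lem:flat},
\begin{equation}\label{eq:dirflat}
|(I-\Pi(v))(y-y')|\le16\,b(v)\,s_k\qquad(v\in N_k;\ y,y'\in M\cap B(v,8s_k)).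
\end{equation}
A tuple of diameter $D$ is counted in $E(v,8s_k)$ only if $8\lambda_0s_k\le D\le32s_k$ and its first point lies in $B(v,16s_k)$. This allows at most $C$ values of $k$ and, for each of them, at most $C$ points $v\in N_k$. Hence
\begin{equation}\label{eq:sum}
\sum_k\sum_{v\in N_k}b(v)^{p+m}\le C\,\mathcal E^{m+2}_p(M)<\infty .
\end{equation}

To compare neighboring planes we use a fact from linear algebra.

\begin{lemma}\label{lem:rank}
For orthogonal projections $P,Q$ of equal rank, $\|P-Q\|=\|(I-P)Q\|=\|(I-Q)P\|$.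
\end{lemma}

\begin{proof}
For a unit vector $u$ in the range of $Q$ we have $|(I-P)u|^2=1-|Pu|^2$, so $\|(I-P)Q\|^2=1-\sigma^2$, where $\sigma$ is the smallest singular value of $P:\operatorname{ran}Q\to\operatorname{ran}P$. The adjoint of this map is $Q:\operatorname{ran}P\to\operatorname{ran}Q$, which has the same singular values because the dimensions agree. So the last two norms have a common value $\omega$, and $\|P(I-Q)\|=\omega$ by transposition. The decomposition $(P-Q)u=P(I-Q)u-(I-P)Qu$ is orthogonal, so $|(P-Q)u|^2\le\omega^2|(I-Q)u|^2+\omega^2|Qu|^2=\omega^2|u|^2$. Conversely $(I-P)Q=-(P-Q)Q$ gives $\omega\le\|P-Q\|$.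
\end{proof}

\begin{lemma}\label{lem:compare}
If $v\in N_k$, $w\in N_k\cup N_{k-1}$ and $|v-w|\le7s_k$, then $\|\Pi(v)-\Pi(w)\|\le C(b(v)+b(w))$.
\end{lemma}

\begin{proof}
Take $y_0,\dots,y_m\in M\cap B(v,s_k)$ from Lemma~\ref{lem:spread}, let $e_i=y_i-y_0$, and let $\Pi_E$ be the projection onto $E=\operatorname{span}(e_1,\dots,e_m)$. All $y_i$ lie in $B(v,8s_k)$ and in $B(w,8s_k)$, so \eqref{eq:dirflat} gives $|(I-\Pi(v))e_i|\le16b(v)s_k$ and $|(I-\Pi(w))e_i|\le32b(w)s_k$. The $e_i$ have length at most $2s_k$ and span a parallelepiped of volume at least $v_0s_k^m$. By Cramer's rule a unit vector of $E$ is $\sum_it_ie_i$ with $|t_i|\le(2s_k)^{m-1}/(v_0s_k^m)=C/s_k$. By Lemma~\ref{lem:rank}, $\|\Pi(v)-\Pi_E\|=\|(I-\Pi(v))\Pi_E\|\le Cb(v)$, and the same computation gives $\|\Pi(w)-\Pi_E\|\le Cb(w)$.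
\end{proof}

Put $q=\max(p+m,2n)$; the condition $q\ge2n$ will be used in Lemma~\ref{lem:a}. By \eqref{eq:sum} all but finitely many $b(v)$ are at most $1$, so
\begin{equation}\label{eq:tail}
\sigma(k_0):=\sum_{k\ge k_0}\sum_{v\in N_k}b(v)^q\longrightarrow0\quad\text{as }k_0\to\infty,
\end{equation}
and $b^*:=\sup\{b(v):v\in N_k,\ k\ge k_0\}\le\sigma(k_0)^{1/q}$. The construction of $F$ uses only \eqref{eq:dirflat}, Lemma~\ref{lem:compare} and \eqref{eq:tail}.

\section{Slowly varying frames}\label{sec:frames}

Fix $k_0$ with $8s_{k_0}\le r_1$ and $x_0\in M$, and let $U=M\cap B(x_0,s_{k_0}/2)$, so that $|x-y|\le s_{k_0}$ on $U$. We construct on $U$ the maps $A_k(x)$ of Section~\ref{sec:idea}. First we interpolate the projections $\Pi(v)$ between net points. Then, since $F$ takes values in $\mathbb R^m$, we need orthonormal frames and not only planes, and the frames must be chosen coherently in $x$ and in $k$.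

\subsection{Averaged projections}

For $v\in N_k$ let $\psi_v(x)=\max(0,2-|x-v|/s_k)$ and $\varphi_v=\psi_v/\sum_{w\in N_k}\psi_w$ on $M$. The denominator is at least $1$ because each point of $M$ is within $s_k$ of $N_k$. We have $\sum_{v\in N_k}\varphi_v=1$, $\varphi_v(x)\ne0$ only if $|x-v|<2s_k$, and at each $x$ at most $C$ of the $\varphi_v$ are nonzero. The numerator and the denominator are bounded by $C$ and $C/s_k$-Lipschitz, so $\varphi_v$ is $C/s_k$-Lipschitz. For $k\ge k_0$ put
\[
\Pi_k(x)=\sum_{v\in N_k}\varphi_v(x)\Pi(v),\qquad\beta_k(x)=\max\{b(v):v\in N_k\cup N_{k-1},\ |v-x|<8s_k\},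
\]
where only $N_{k_0}$ is used for $k=k_0$, and let $\beta_{k_0-1}=0$. The matrix $\Pi_k(x)$ satisfies $\|\Pi_k(x)\|\le1$. It is not a projection, but almost.

\begin{lemma}\label{lem:Pi}
There is a constant $C_1$ such that for $k\ge k_0$ and $x,y\in M$ with $|x-y|\le s_k$:
\begin{enumerate}
\item[(a)] $\|\Pi_k(x)-\Pi(v)\|\le C_1\beta_k(x)$ if $v\in N_k$ and $|x-v|<2s_k$;
\item[(b)] $\|\Pi_k(x)-\Pi_k(x)^2\|\le C_1\beta_k(x)$;
\item[(c)] $\|\Pi_k(x)-\Pi_{k-1}(x)\|\le C_1\beta_k(x)$ if $k>k_0$;
\item[(d)] $\|\Pi_k(x)-\Pi_k(y)\|\le C_1\beta_k(x)|x-y|/s_k$.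
\end{enumerate}
\end{lemma}

\begin{proof}
(a) $\Pi_k(x)-\Pi(v)=\sum_w\varphi_w(x)(\Pi(w)-\Pi(v))$, where the $w$ involved satisfy $|w-x|<2s_k$ and $|w-v|<4s_k$; apply Lemma~\ref{lem:compare}. (b) With $v$ as in (a) and $D=\Pi_k(x)-\Pi(v)$, $\|D\|\le2$, we have $\Pi_k(x)^2-\Pi_k(x)=\Pi(v)D+D\Pi(v)+D^2-D$, of norm at most $5\|D\|$. (c) The difference is $\sum_{v,w}\varphi_v(x)\varphi_w(x)(\Pi(v)-\Pi(w))$ over $v\in N_k$, $w\in N_{k-1}$ with $|v-x|<2s_k$, $|w-x|<4s_k$, so $|v-w|<6s_k$. (d) Fix $v_1\in N_k$ with $|x-v_1|<2s_k$. As $\sum_v(\varphi_v(x)-\varphi_v(y))=0$,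
\[
\Pi_k(x)-\Pi_k(y)=\sum_v(\varphi_v(x)-\varphi_v(y))(\Pi(v)-\Pi(v_1)),
\]
and the at most $C$ points $v$ involved satisfy $|v-x|<3s_k$ and $|v-v_1|<5s_k$.
\end{proof}

\subsection{Orthonormalization}

Let $\mathrm{St}=\{A\in\mathbb R^{m\times n}:AA^T=I\}$, the compact set of matrices with orthonormal rows; $|A|=\sqrt m$ and $\|A\|=1$ on $\mathrm{St}$. On matrices of rank $m$ the map $\Theta(X)=(XX^T)^{-1/2}X$ is smooth, takes values in $\mathrm{St}$, and fixes $\mathrm{St}$ pointwise. Its Lipschitz constant matters. For $A\in\mathrm{St}$ and $X=A+H$ we have $XX^T=I+2S+O(|H|^2)$ with $S=\frac12(HA^T+AH^T)$, so $D\Theta_A(H)=H-SA$. Since $S$ is the symmetric part of $HA^T$, $\langle H,SA\rangle=\langle HA^T,S\rangle=|S|^2$, and $|SA|=|S|$. Hence $|H-SA|^2=|H|^2-|S|^2\le|H|^2$. By compactness of $\mathrm{St}$ and continuity of $D\Theta$ there is $\delta_1\in(0,\frac12)$ such that $D\Theta$ has norm at most $1.1$ with respect to $|\cdot|$ on the $\delta_1$-neighborhood of $\mathrm{St}$. Balls are convex, so for $A\in\mathrm{St}$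
\begin{equation}\label{eq:Theta}
|X-A|,|Y-A|<\delta_1\ \Longrightarrow\ |\Theta(X)-\Theta(Y)|\le1.1\,|X-Y|,\quad\|(XX^T)^{-1/2}\|\le2,
\end{equation}
the last bound because the singular values of $X$ are at least $1-\delta_1>\frac12$.

\subsection{The frames}

Pick $v_0\in N_{k_0}$ with $|v_0-x_0|<s_{k_0}$, and let the rows of $A^0\in\mathrm{St}$ be an orthonormal basis of the range of $\Pi(v_0)$, so $A^0\Pi(v_0)=A^0$. Each frame is obtained from the previous one by projecting its rows toward the new plane and orthonormalizing: $A_{k_0-1}\equiv A^0$ and, for $k\ge k_0$ and $x\in U$,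
\[
X_k=A_{k-1}\Pi_k,\qquad A_k=\Theta(X_k),\qquad\Delta_k=A_k-A_{k-1}.
\]
The danger is that $A_k$ inherits the oscillation of all earlier frames, multiplied by the Lipschitz constant of $\Theta$ at each step. But oscillation at level $k$ is measured in units of $1/s_k$, and in these units the inherited part is halved. The net factor is $1.1\cdot\frac12=0.55<1$, which suggests the quantity
\[
\alpha_k(x)=\sum_{j=k_0}^k(0.55)^{k-j}\beta_j(x),\qquad\alpha_{k_0-1}=0 .
\]
It satisfies $\alpha_k=0.55\,\alpha_{k-1}+\beta_k$ and $\alpha_k\le3b^*$.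

\begin{lemma}\label{lem:frames}
Suppose $b^*\le\delta_1/(16\sqrt m\,C_1)$. Then $A_k(x)\in\mathrm{St}$ is defined for all $k\ge k_0$ and $x\in U$, and for $x,y\in U$ with $|x-y|\le s_k$:
\begin{enumerate}
\item[(i)] $|A_k(x)(I-\Pi_k(x))|\le2\sqrt m\,C_1\beta_k(x)$;
\item[(ii)] $|\Delta_k(x)|\le C\alpha_k(x)$;
\item[(iii)] $|A_k(x)-A_k(y)|\le\gamma_k(x)|x-y|/s_k$, where $\gamma_k=1.1\sqrt m\,C_1\alpha_k$;
\item[(iv)] $|\Delta_k(x)-\Delta_k(y)|\le C\alpha_k(x)|x-y|/s_k$.
\end{enumerate}
\end{lemma}

\begin{proof}
We use induction on $k$; (iii) holds trivially for $k=k_0-1$. First we claim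
\begin{equation}\label{eq:step}
|X_k(x)-A_{k-1}(x)|\le2\sqrt m\,C_1(\beta_k(x)+\beta_{k-1}(x))\le\delta_1/4 .
\end{equation}
For $k=k_0$ the left side is $|A^0(\Pi_{k_0}(x)-\Pi(v_0))|\le\sqrt m\,C_1\beta_{k_0}(x)$ by Lemma~\ref{lem:Pi}(a), as $|x-v_0|<\frac32s_{k_0}$. For $k>k_0$ write $A_{k-1}-X_k=A_{k-1}(I-\Pi_{k-1})+A_{k-1}(\Pi_{k-1}-\Pi_k)$ and use (i) at level $k-1$ and Lemma~\ref{lem:Pi}(c). So $A_k(x)$ is defined, and \eqref{eq:Theta} gives $|\Delta_k|=|\Theta(X_k)-\Theta(A_{k-1})|\le1.1|X_k-A_{k-1}|$. This is (ii), because $\beta_k\le\alpha_k$ and $0.55\,\beta_{k-1}\le\alpha_k$. Next, $A_k(I-\Pi_k)=(X_kX_k^T)^{-1/2}A_{k-1}(\Pi_k-\Pi_k^2)$, so (i) follows from \eqref{eq:Theta} and Lemma~\ref{lem:Pi}(b); its constant owes nothing to the previous level. For (iii) write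
\[
X_k(x)-X_k(y)=(A_{k-1}(x)-A_{k-1}(y))\Pi_k(y)+A_{k-1}(x)(\Pi_k(x)-\Pi_k(y)).
\]
By (iii) at level $k-1$, $s_{k-1}=2s_k$, and Lemma~\ref{lem:Pi}(d),
\[
|X_k(x)-X_k(y)|\le\big(\tfrac12\gamma_{k-1}(x)+\sqrt m\,C_1\beta_k(x)\big)\frac{|x-y|}{s_k}=\sqrt m\,C_1\alpha_k(x)\frac{|x-y|}{s_k}\le\frac{\delta_1}4 .
\]
With \eqref{eq:step}, both $X_k(x)$ and $X_k(y)$ are within $\delta_1/2$ of $A_{k-1}(x)$, and \eqref{eq:Theta} gives (iii). Finally (iii) at levels $k$ and $k-1$ bounds the left side of (iv) by $(\gamma_k+\frac12\gamma_{k-1})|x-y|/s_k$, and $0.55\,\alpha_{k-1}\le\alpha_k$.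
\end{proof}

The heavy-path lemma needs $\ell^q$-summability of the numbers $\alpha_k$, not of the $b(v)$. For $v\in N_k$, $k\ge k_0$, let $a(v)=\sup\{\alpha_k(z):z\in U\cap B(v,2s_k)\}$, with $\sup\emptyset=0$. A number $b(w)$ at level $j$ influences about $2^{n(k-j)}$ of the $a(v)$ at level $k$, each with weight $(0.55)^{k-j}$. For large $q$ the decay beats the count.

\begin{lemma}\label{lem:a}
$W:=\sum_{k\ge k_0}\sum_{v\in N_k}a(v)^q\le C\sigma(k_0)$.
\end{lemma}

\begin{proof}
Write $0.55^i=(0.55/0.6)^i\,0.6^i$. H\"older's inequality gives $\alpha_k(z)^q\le C\sum_{j=k_0}^k(0.6)^{(k-j)q}\beta_j(z)^q$. For $z\in B(v,2s_k)$ and $j\le k$, the points $w$ in the definition of $\beta_j(z)$ satisfy $|w-v|<10s_j$. So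
\[
a(v)^q\le C\sum_{j=k_0}^k(0.6)^{(k-j)q}\sum\{b(w)^q:w\in N_j\cup N_{j-1},\ |w-v|<10s_j\},
\]
with $w$ of level at least $k_0$. A fixed $w$ occurs for at most two values of $j$, and for each $k\ge j$ at most $C2^{n(k-j)}$ points $v\in N_k$ satisfy $|w-v|<10s_j$. Since $q\ge2n$, we have $\sum_i(0.6)^{iq}2^{ni}\le\sum_i(0.72)^{ni}<\infty$.
\end{proof}

\section{The bi-Lipschitz map}\label{sec:map}

\subsection{Anchors}

The correction at level $k$ will be localized by the functions $\varphi_v$, and each $v\in N_k$ needs an anchor that serves all points of $B(v,2s_k)$. So this ball should lie in one dyadic cube of comparable size. In a single dyadic system this fails for balls that straddle a boundary, but $2^n$ shifted systems suffice.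

For $t\in\{0,\frac13\}^n$ let $\mathcal D^t_j$ consist of the cubes $2^{-j}([0,1)^n+l+(-1)^jt)$, $l\in\mathbb Z^n$. This is a dyadic system $\mathcal D^t$: in a shifted coordinate the endpoints of generation $j$ are endpoints of generation $j+1$, because
\[
2^{-j}\big(l+\tfrac{(-1)^j}3\big)=2^{-j-1}\big(2l+(-1)^j+\tfrac{(-1)^{j+1}}3\big).
\]
The sets $2^{-j}\mathbb Z$ and $2^{-j}(\mathbb Z+(-1)^j/3)$ are at distance $2^{-j}/3$. In particular no cube belongs to two systems. For $j=k-4$ this distance is $\frac{16}3s_k>4s_k$, so a closed interval of length $4s_k$ misses one of the two sets. Applying this in each coordinate, we find for each $v\in N_k$ a shift $t(v)$ and a cube $Q(v)\in\mathcal D^{t(v)}_{k-4}$, of side $16s_k$, with $B(v,2s_k)\subset Q(v)$.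

For a cube $Q$ of any of the systems let $a(Q)=\max\{a(v):v\in N_k,\ k\ge k_0,\ Q(v)=Q\}$, and $a(Q)=0$ if there is no such $v$. Then $\sum_{Q\in\mathcal D^t}a(Q)^q\le W$ for each $t$. Let $x_Q$ be the points given by Lemma~\ref{lem:heavy} in each system, and write $x_v=x_{Q(v)}$. With $Q^t_j(z)$ the cube of $\mathcal D^t_j$ containing $z$, put
\[
S_k(z)=\sum_ta(Q^t_{k-4}(z))\,\frac{|z-x_{Q^t_{k-4}(z)}|}{s_k}.
\]
Since $1/s_k=16\cdot2^{k-4}$, Lemma~\ref{lem:heavy} gives $\sum_{k\ge k_0}S_k(z)\le CW^{1/q}$ for all $z\in\mathbb R^n$. If $v\in N_k$ and $z\in U\cap B(v,2s_k)$, then $z\in Q(v)$, so $Q(v)=Q^{t(v)}_{k-4}(z)$, and $\alpha_k(z)\le a(v)\le a(Q(v))$. Hence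
\begin{equation}\label{eq:local}
\alpha_k(z)\le W^{1/q},\qquad|z-x_v|\le16\sqrt n\,s_k,\qquad\alpha_k(z)\,\frac{|z-x_v|}{s_k}\le S_k(z).
\end{equation}
For every $z\in U$ and $k\ge k_0$ such a $v$ exists, so $\beta_k\le\alpha_k\le W^{1/q}$ on $U$.

\subsection{Definition of $F$ and the error terms}

Assume that $b^*$ satisfies the hypothesis of Lemma~\ref{lem:frames}. For $x\in U$ define
\[
F(x)=A^0x+\sum_{k\ge k_0}T_k(x),\qquad T_k(x)=\sum_{v\in N_k}\varphi_v(x)\,\Delta_k(x)(x-x_v).
\]
By Lemma~\ref{lem:frames}(ii) and \eqref{eq:local}, $|T_k(x)|\le CW^{1/q}s_k$, so the series converges.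

\begin{lemma}\label{lem:err}
If $x\ne y\in U$ and $K\ge k_0$ is the integer with $s_{K+1}<|x-y|\le s_K$, then
\[
|F(x)-F(y)-A_K(x)(x-y)|\le CW^{1/q}|x-y| .
\]
\end{lemma}

\begin{proof}
The fine levels are small one by one: $\sum_{k>K}(|T_k(x)|+|T_k(y)|)\le CW^{1/q}s_{K+1}\le CW^{1/q}|x-y|$.

Let $k_0\le k\le K$, so $|x-y|\le s_k$. Writing $x-x_v=(x-y)+(y-x_v)$ and using $\sum_v\varphi_v(x)=1$, we get the localized form of \eqref{eq:anchor}:
\[
T_k(x)-T_k(y)=\Delta_k(x)(x-y)+\sum_{v\in N_k}\Gamma_v\,(y-x_v),\qquad\Gamma_v=\varphi_v(x)\Delta_k(x)-\varphi_v(y)\Delta_k(y).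
\]
Here $\Gamma_v=0$ unless $x$ or $y$ lies in $B(v,2s_k)$, which leaves at most $C$ points $v$.

\emph{Case $x\in B(v,2s_k)$.} We have $\Gamma_v=(\varphi_v(x)-\varphi_v(y))\Delta_k(x)+\varphi_v(y)(\Delta_k(x)-\Delta_k(y))$, so $|\Gamma_v|\le C\alpha_k(x)|x-y|/s_k$ by Lemma~\ref{lem:frames}(ii) and (iv). With $|y-x_v|\le|x-y|+|x-x_v|$ and \eqref{eq:local} for $z=x$,
\[
|\Gamma_v(y-x_v)|\le C|x-y|\Big(W^{1/q}\,\frac{|x-y|}{s_k}+S_k(x)\Big).
\]

\emph{Case $x\notin B(v,2s_k)$, $y\in B(v,2s_k)$.} Now $\varphi_v(x)=0$, so $\varphi_v(y)=|\varphi_v(y)-\varphi_v(x)|\le C|x-y|/s_k$ and $|\Gamma_v|=\varphi_v(y)|\Delta_k(y)|\le C\alpha_k(y)|x-y|/s_k$. By \eqref{eq:local} for $z=y$, $|\Gamma_v(y-x_v)|\le C|x-y|S_k(y)$.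

Sum over $v$ and over $k_0\le k\le K$. Since $\sum_{k\le K}|x-y|/s_k\le\sum_{k\le K}2^{k-K}=2$ and $\sum_k(S_k(x)+S_k(y))\le CW^{1/q}$, the terms $\Gamma_v(y-x_v)$ contribute at most $CW^{1/q}|x-y|$. The remaining terms telescope: $A^0+\sum_{k_0\le k\le K}\Delta_k(x)=A_K(x)$.
\end{proof}

\subsection{The main term and the end of the proof}

\begin{lemma}\label{lem:mainterm}
With $x,y,K$ as in Lemma~\ref{lem:err}, $(1-CW^{1/q})|x-y|\le|A_K(x)(x-y)|\le|x-y|$.
\end{lemma}

\begin{proof}
Take $v\in N_K$ with $|x-v|<2s_K$. Then $x,y\in B(v,8s_K)$, $b(v)\le\beta_K(x)$ and $s_K<2|x-y|$, so \eqref{eq:dirflat} gives $|(I-\Pi(v))(x-y)|\le32\beta_K(x)|x-y|$. Let $A=A_K(x)$ and $R=A^TA$, an orthogonal projection of rank $m$ with $|Ru|=|Au|$. By Lemma~\ref{lem:frames}(i) and Lemma~\ref{lem:Pi}(a),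
\[
\|R(I-\Pi(v))\|\le|A(I-\Pi_K(x))|+\|\Pi_K(x)-\Pi(v)\|\le C\beta_K(x).
\]
Transposing and applying Lemma~\ref{lem:rank}, $\|R-\Pi(v)\|\le C\beta_K(x)$. So $|(I-R)(x-y)|\le C\beta_K(x)|x-y|\le CW^{1/q}|x-y|$, and $|x-y|-|(I-R)(x-y)|\le|R(x-y)|\le|x-y|$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
By Lemmas~\ref{lem:err}, \ref{lem:mainterm} and \ref{lem:a} there is a constant $C_*$, independent of $k_0$ and $x_0$, with
\[
\big(1-C_*\sigma(k_0)^{1/q}\big)|x-y|\le|F(x)-F(y)|\le\big(1+C_*\sigma(k_0)^{1/q}\big)|x-y|\qquad(x,y\in U),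
\]
provided $b^*\le\delta_1/(16\sqrt m\,C_1)$. The numbers $\sigma(k_0)$ and $b^*\le\sigma(k_0)^{1/q}$ do not depend on $x_0$. By \eqref{eq:tail} we can choose $k_0$ so that the proviso holds and $C_*\sigma(k_0)^{1/q}\le\epsilon$. Put $\rho=s_{k_0}/2$. Invariance of domain states that a continuous injective map from an $m$-manifold to $\mathbb R^m$ is open. The set $M\cap\{|x-x_0|<\rho\}$ is open in $M$, hence an $m$-manifold, and $F$ is continuous and injective on it, so its image is open.
\end{proof}

\section{Below the critical exponent}\label{sec:sub}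

For $p<p_c$ a smooth piece of surface scaled by $\lambda$ costs $\lambda^{p_c-p}$ times its energy. So we may insert a sequence of ever worse smooth blocks, at rapidly shrinking scales, accumulating at a point. The blocks must remain uniformly LLC while their areas tend to infinity. Graphs of functions with bounded second differences but large gradients do this. In this section and the next, points of $\mathbb R^{m+1}$ are written $(x,y)\in\mathbb R^m\times\mathbb R$, and $C,c$ depend only on $m$, $p$ and the cutoff functions fixed below.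

\subsection{Common tools}

\begin{lemma}\label{lem:charts}
\textup{(a)} If $\phi:\Omega\to V$ is $L$-bi-Lipschitz, $\Omega\subset\mathbb R^m$, and $S\subset V$, then $\mathcal H^m(S)\le CL^{2m}(\operatorname{diam}S)^m$. \textup{(b)} A compact set $X\subset\mathbb R^n$ that admits local bi-Lipschitz parametrizations by $\mathbb R^m$ is LLC, and there is $C_X$ with $\mathcal H^m(X\cap B(z,R))\le C_XR^m$ for all $z\in\mathbb R^n$, $R>0$.
\end{lemma}

\begin{proof}
(a) $\phi^{-1}(S)$ lies in a ball of radius $L\operatorname{diam}S$, and $\phi$ multiplies $\mathcal H^m$ by at most $L^m$. (b) Cover $X$ by finitely many compact sets $K_i$ contained in relatively open sets $V_i=\phi_i(\Omega_i)$, with $\Omega_i$ open and $\phi_i$ $L$-bi-Lipschitz. The measure bound follows from (a). Choose $r_0$ so that $X\cap B(z,r)\subset V_i$ and $B(\phi_i^{-1}(z),Lr)\subset\Omega_i$ for $z\in K_i$, $r<r_0$. Then $(z',\vartheta)\mapsto\phi_i((1-\vartheta)\phi_i^{-1}(z)+\vartheta\phi_i^{-1}(z'))$ contracts $X\cap B(z,r)$ in $X\cap B(z,L^2r)$.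
\end{proof}

\begin{lemma}\label{lem:Kbounds}
A tuple in $\mathbb R^{m+1}$ of diameter $D>0$ has $\mathcal K\le1/D$, and $\mathcal K\le Ch/D^2$ if its points are within $h$ of an $m$-plane. If the points lie on the graph of a $C^2$ function whose Hessian is bounded by $\Lambda$ on the convex hull of their $x$-coordinates, then $\mathcal K\le C\Lambda$. On a compact smooth hypersurface $\mathcal K$ is bounded.
\end{lemma}

\begin{proof}
The simplex has volume at most $D^{m+1}$, and it lies in a cylinder of height $2h$ over an $m$-ball of radius $D$, of volume $CD^mh$. By Taylor's formula the points of the graph are within $\Lambda D^2$ of the tangent plane at one of them. On a compact smooth hypersurface, tuples of diameter below some $D_1>0$ lie, after a rotation, in one of finitely many such graphs over balls, and the others have $\mathcal K\le1/D_1$.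
\end{proof}

Both examples are obtained by modifying a flat disc in a smooth sphere. Let $\phi_0(t)=\int_0^te^{-1/\tau}\,d\tau$ for $t>0$ and $\phi_0(t)=0$ for $t\le0$; it is smooth, convex, nondecreasing and unbounded, with $\phi_0'>0$ on $(0,\infty)$. The function $\Phi(x,y)=\phi_0(|x|-1)+(y-1)^2$ is smooth and convex with compact sublevel sets, and its gradient vanishes only where $|x|\le1$ and $y=1$, that is, where $\Phi=0$. So $M_0=\{\Phi=1\}$ is a smooth hypersurface bounding a convex body, hence a sphere, and its points with $|x|\le1$ are those with $y=0$ or $y=2$. For continuous $f:\mathbb R^m\to[-\frac14,\frac14]$ supported in $\{|x|<\frac14\}$, let $M_f$ be obtained from $M_0$ by replacing the disc $B(0,1)\times\{0\}$ by the graph of $f$ over $B(0,1)$. The map that sends $(x,0)$ to $(x,f(x))$ on the disc and fixes the rest of $M_0$ is a homeomorphism onto $M_f$, so $M_f$ is a topological $m$-sphere. Points of $M_f$ off the graph have $|x|>1$ or $y=2$. If $f$ is smooth then $M_f$ is smooth, and if $f$ is Lipschitz then $M_f$ admits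 local bi-Lipschitz parametrizations.

\subsection{The blocks}

Let $\varrho=1/(4\sqrt m)$, $J=[-\varrho,\varrho]$, $\nu=\pi/\varrho$, and let $\chi\in C_c^\infty(\mathbb R^m)$ be supported in the unit ball with $0\le\chi\le1$ and $\chi=1$ on $J^m$. For $j\ge1$ put
\[
u_j(s)=\sum_{k=1}^j2^{-k}\sin(2^k\nu s),\qquad f_j(x)=\chi(x)u_j(x_1),\qquad\gamma_j=\{(s,u_j(s)):s\in J\}.
\]
Then $|u_j|\le1$ and $|f_j|\le1$. Write $\delta_h^2g(x)=g(x+h)+g(x-h)-2g(x)$.

\begin{lemma}\label{lem:block}
There are $Z,c>0$, independent of $j$, with $|\delta_h^2u_j|\le Z|h|$, $|\delta_h^2f_j|\le Z|h|$ and $\operatorname{length}(\gamma_j)\ge\int_J|u_j'|\ge c\sqrt j$.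
\end{lemma}

\begin{proof}
Since $|\sin(a+b)+\sin(a-b)-2\sin a|\le2(1-\cos b)\le\min(4,b^2)$, we get $|\delta^2_hu_j|\le C\sum_k\min(2^{-k},2^kh^2)\le C|h|$, by splitting the sum at $2^k\approx1/|h|$. For $f_j=\chi u$, with $u(x)=u_j(x_1)$, use
\[
\delta_h^2(\chi u)(x)=\chi(x)\delta_h^2u(x)+(\chi(x+h)-\chi(x))u(x+h)+(\chi(x-h)-\chi(x))u(x-h).
\]

We have $u_j'=\nu g$ with $g(s)=\sum_{k=1}^j\cos(2^k\nu s)$, which has period $\varrho$; integrals below are over one period. By orthogonality $\int g^2=\varrho j/2$. Expanding the cosines in exponentials, $\int g^4$ is $\varrho/16$ times the number of solutions of $\pm2^a\pm2^b\pm2^{a'}\pm2^{b'}=0$ with exponents in $\{1,\dots,j\}$. If $\pm2^a\pm2^b=0$ then $a=b$ and $a'=b'$, which gives $O(j^2)$ solutions. Otherwise $\pm2^{a'}\pm2^{b'}$ must equal a given integer $N\ne0$. If $a'=b'$ then $|N|=2^{a'+1}$. If $a'<b'$ then $|N|=2^{a'}(2^{b'-a'}\pm1)$, so $2^{a'}$ is the largest power of $2$ dividing $N$ and $b'$ has at most two values; the case $a'>b'$ is symmetric. So each of the $O(j^2)$ choices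 of $a,b$ and signs has $O(1)$ completions, and $\int g^4\le Cj^2$. H\"older's inequality gives $\int g^2\le(\int|g|)^{2/3}(\int g^4)^{1/3}$, whence $\int|g|\ge c\,j^{3/2}/j=c\sqrt j$.
\end{proof}

\begin{lemma}\label{lem:zyg}
If $g$ is continuous on $[0,T]$ and $|\delta_h^2g(s)|\le Z_1h$ whenever $[s-h,s+h]\subset[0,T]$, then $g$ differs from its linear interpolation between $0$ and $T$ by at most $Z_1T$.
\end{lemma}

\begin{proof}
Subtract the interpolation, so that $g(0)=g(T)=0$. Let $|g|$ attain its maximum $\mathsf m$ at $s^*$; by symmetry $s^*\le T/2$. Taking $s=h=s^*$ gives $2\mathsf m\le Z_1s^*+|g(2s^*)|\le Z_1s^*+\mathsf m$.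
\end{proof}

\begin{remark}\label{rem:flatnotenough}
Small flatness at all scales and locations does not bound bi-Lipschitz constants. For $\epsilon\in(0,1]$ the part of the graph of $\epsilon u_j|_J$ in a ball of radius $r$ lies over an interval of length at most $2r$, hence within $2Z\epsilon r$ of a line by Lemma~\ref{lem:zyg}. The graph has diameter at most $3$ and length at least $c\epsilon\sqrt j$. If it is an $L$-bi-Lipschitz image of an interval, that interval has length at most $3L$, so $3L^2\ge c\epsilon\sqrt j$.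
\end{remark}

\subsection{The manifold}

By Lemma~\ref{lem:Kbounds} there are numbers $H_j\ge1$ and $\kappa_j$ bounding the area of the graph of $f_j$ over $B(0,2)$ and the curvature $\mathcal K$ of tuples on it. Choose inductively a decreasing sequence $\lambda_j>0$ with
\begin{equation}\label{eq:lambda}
\lambda_j\le2^{-j-6},\qquad H_{j+1}\lambda_{j+1}^m\le\tfrac12H_j\lambda_j^m,\qquad\lambda_j^{1/j}H_j^{m+2}(1+\kappa_j)^{p_c}\le2^{-j}.
\end{equation}
Let $x_j=2^{-j-2}e_1$, $B_j=B(x_j,\lambda_j)\subset\mathbb R^m$ and $2B_j=B(x_j,2\lambda_j)$. For $i<j$ we have $|x_i-x_j|\ge2^{-i-3}\ge8\lambda_i$, so $\operatorname{dist}(B_i,B_j)\ge4\max(\lambda_i,\lambda_j)$ and the balls $2B_j$ are disjoint. Let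
\[
f(x)=\sum_{j\ge1}\lambda_jf_j\Big(\frac{x-x_j}{\lambda_j}\Big),\qquad M=M_f .
\]
The $j$-th term is supported in $B_j$ and bounded by $\lambda_j$, so $f$ is continuous, supported in $\{|x|<\frac14\}$, and $|f|\le\frac1{64}$. Let $G_j$ and $G_j'$ be the parts of the graph over $B_j$ and $2B_j$. Then $G'_j$ is a copy, scaled by $\lambda_j$, of the graph of $f_j$ over $B(0,2)$, and $M\setminus\bigcup_jG_j\subset M_0$.

\medskip\noindent\emph{$M$ is LLC.} First, $|\delta_h^2f(x)|\le Z_1|h|$ with $Z_1=\max(Z,4)$. If the points $x,x\pm h$ meet at most one ball $B_i$, then $f$ agrees at these points with its $i$-th term, and the estimate of Lemma~\ref{lem:block} is scale invariant. Otherwise each of the three points that lies in some $B_l$ has another of the three in a different ball, so $2|h|\ge4\lambda_l$ and $|f|\le|h|/2$ at that point; thus $|\delta_h^2f(x)|\le2|h|$. Now let $P=(x,f(x))$ with $|x|\le\frac12$ and $r<\frac14$. A point of $M\cap B(P,r)$ has the form $P'=(x',f(x'))$ with $|x'-x|\le r$. By Lemma~\ref{lem:zyg} along the segment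 $[x,x']$, the point $P'_\vartheta=(x+\vartheta(x'-x),f(x+\vartheta(x'-x)))$ is within $Z_1r$ of $(1-\vartheta)P+\vartheta P'$ for $\vartheta\in[0,1]$. So $(P',\vartheta)\mapsto P'_\vartheta$ contracts $M\cap B(P,r)$ in $M\cap B(P,(1+Z_1)r)$. At any other point $P\in M$ we have $M\cap B(P,\frac14)=M_0\cap B(P,\frac14)$, and $M_0$ is LLC by Lemma~\ref{lem:charts}.

\medskip\noindent\emph{The energy is finite for $p<p_c$.} By \eqref{eq:lambda}, $\sum_{i\ge j}H_i\lambda_i^m\le2H_j\lambda_j^m$, so $\mathcal H^m(M)<\infty$, and by H\"older's inequality it suffices to treat $m(m+1)<p<p_c$. For $1/j\le p_c-p$ we have $\lambda_j^{p_c-p}\le\lambda_j^{1/j}$, so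
\begin{equation}\label{eq:series}
\sum_j\lambda_j^{p_c-p}H_j^{m+2}(1+\kappa_j)^p<\infty .
\end{equation}
We split the tuples into three classes.

(1) Tuples contained in one $G_j'$. There $\mathcal K\le\kappa_j/\lambda_j$ and $\mathcal H^m(G_j')\le H_j\lambda_j^m$, so the contribution is at most $\sum_j(\kappa_j/\lambda_j)^p(H_j\lambda_j^m)^{m+2}$, finite by \eqref{eq:series}.

(2) Tuples missing $\bigcup_jG_j$. They lie in $M_0$, where $\mathcal K$ is bounded and the measure is finite.

(3) The remaining tuples meet some $G_i$ and are contained in no $G_i'$. Let $j$ be the smallest index with $G_j$ met; at the cost of a factor $m+2$, let $z_0\in G_j$. Some point of the tuple lies outside $G_j'$: on the graph over the complement of $2B_j$, or off the graph. In both cases the diameter $D$ is at least $\lambda_j$. If $2^{l-1}<D\le2^l$, then $2^l\ge\lambda_j$, $\mathcal K\le2^{1-l}$, and the other points lie in $B(z_0,2^l)\cap M\setminus\bigcup_{i<j}G_i$. By Lemma~\ref{lem:charts}(b) for $M_0$, this set has measure at most $C2^{lm}+2H_j\lambda_j^m\le CH_j2^{lm}$.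 Since $p>m(m+1)$, the contribution is at most
\[
C\sum_jH_j\lambda_j^m\sum_{l:\,2^l\ge\lambda_j}2^{-lp}(H_j2^{lm})^{m+1}\le C\sum_jH_j^{m+2}\lambda_j^{\,m+m(m+1)-p}=C\sum_jH_j^{m+2}\lambda_j^{p_c-p}<\infty .
\]

\medskip\noindent\emph{No bi-Lipschitz chart at $0$.} A neighborhood of $0$ in $M$ contains $G_j$ for large $j$. Since $G_j\subset B((x_j,0),2\lambda_j)$, an $L$-bi-Lipschitz chart would give $\mathcal H^m(G_j)\le CL^{2m}\lambda_j^m$ by Lemma~\ref{lem:charts}(a). But the part of $G_j$ over $x_j+\lambda_jJ^m$ is, after scaling by $1/\lambda_j$ and reordering coordinates, the product $\Gamma_j=\gamma_j\times J^{m-1}$, so $\mathcal H^m(G_j)\ge\lambda_j^m(2\varrho)^{m-1}\operatorname{length}(\gamma_j)\ge c\sqrt j\,\lambda_j^m$. This is a contradiction for large $j$.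

\subsection{No quasisymmetric chart for $m\ge2$}

Quasisymmetric maps do not control area, so a different obstruction is needed. For $m\ge2$ the set $\Gamma_j$ is foliated by parallel segments, and a long $\gamma_j$ means many segments. Their images must all be long and well separated, and there is not enough room for them in $\mathbb R^m$.

The inverse of an $\eta_1$-quasisymmetric map $\phi$ is $\eta$-quasisymmetric with $\eta(s)=1/\eta_1^{-1}(1/s)$. Indeed, let $|\phi(x)-\phi(a)|\le s|\phi(y)-\phi(a)|$ with $x,y\ne a$ and $t=|x-a|/|y-a|$. Then $|\phi(y)-\phi(a)|\le\eta_1(1/t)|\phi(x)-\phi(a)|$, so $1\le s\,\eta_1(1/t)$, that is, $t\le\eta(s)$. Quasisymmetry with a given $\eta$ also passes to restrictions and to compositions with similarities. So a quasisymmetric chart at $0$ would give one $\eta$ and, for all large $j$, an $\eta$-quasisymmetric embedding $g:\Gamma_j\to\mathbb R^m$. The next lemma contradicts Lemma~\ref{lem:block} for large $j$ and completes the proof of Theorem~\ref{thm:sub}.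

\begin{lemma}\label{lem:qs}
Let $m\ge2$. If $g:\Gamma_j\to\mathbb R^m$ is an $\eta$-quasisymmetric embedding, then $\operatorname{length}(\gamma_j)\le C_\eta$, where $C_\eta$ depends only on $\eta$ and $m$.
\end{lemma}

\begin{proof}
Let $\ell=\operatorname{length}(\gamma_j)$ and $D=\operatorname{diam}g(\Gamma_j)>0$. Taking $x=y$ in the definition shows $\eta(1)\ge1$. Let $\sigma:[0,\ell]\to\gamma_j$ be the arclength parametrization; it is injective and $C^1$ with $|\sigma'|=1$. So there are $\ell_0,c_0>0$, depending on $j$, with $|\sigma(s)-\sigma(t)|\ge|s-t|/2$ for $|s-t|\le\ell_0$ and $|\sigma(s)-\sigma(t)|\ge c_0$ for $|s-t|\ge\ell_0$. Let $0<\delta\le\min(c_0,\varrho)$. The points $p_i=\sigma(2\delta i)$, $0\le i\le\ell/(2\delta)$, are $\delta$-separated, and their number is $N\ge\ell/(2\delta)$. Take in $J^{m-1}$ a cubical grid of mesh $\delta$ with $n_\delta+1$ points in each direction, where $n_\delta=\lfloor2\varrho/\delta\rfloor$, so $\varrho/\delta\le n_\delta\le2\varrho/\delta$. The points $P=(p_i,l)$, $l$ in the grid, form a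 $\delta$-separated set $\mathcal G\subset\Gamma_j$. Let $e$ be the first coordinate direction of $\mathbb R^{m-1}$, and for $P\in\mathcal G$ with $P+\delta e\in\mathcal G$ let $d_P=|g(P+\delta e)-g(P)|\le D$.

\emph{Upper bound.} For $P'\in\mathcal G\setminus\{P\}$ we have $\delta\le|P'-P|$, so $d_P\le\eta(1)|g(P')-g(P)|$. Hence the open balls with centers $g(P)$ and radii $d_P/(2\eta(1))$ are disjoint. They lie in a ball of radius $2D$, so $\sum_Pd_P^m\le(4\eta(1))^mD^m$.

\emph{Lower bound.} The set $\mathcal G$ is a union of $N(n_\delta+1)^{m-2}$ lines in direction $e$. The endpoints $a,a'$ of a line are at distance $n_\delta\delta\ge\varrho$, while $\operatorname{diam}\Gamma_j\le3$. So $|g(z)-g(a)|\le\eta(3/\varrho)|g(a')-g(a)|$ for all $z\in\Gamma_j$, and therefore $D\le2\eta(3/\varrho)\sum_{P\in\text{line}}d_P$. The sum has $n_\delta$ terms, so by H\"older's inequality $\sum_{P\in\text{line}}d_P^m\ge(D/(2\eta(3/\varrho)))^mn_\delta^{-(m-1)}$.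

Summing over the lines and comparing the two bounds gives $N/n_\delta\le(8\eta(1)\eta(3/\varrho))^m$, and $N/n_\delta\ge\ell/(4\varrho)$.
\end{proof}

\section{Finite critical energy without a tangent plane}\label{sec:C1}

The example for Theorem~\ref{thm:C1} is a graph whose slope oscillates at the rate at which the spiral of Section~\ref{sec:idea} turns. Let $\theta(r)=\log\log(1/r)$, $\bar r=e^{-10}$, and let $\chi_0$ be a smooth cutoff with $0\le\chi_0\le1$, $\chi_0=1$ for $|x|\le\bar r$ and support in $\{|x|<e^{-2}\}$. Put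
\[
f(x)=\chi_0(x)\,x_1\sin\theta(|x|),\qquad f(0)=0,\qquad M=M_f .
\]
Write $\theta$ also for $x\mapsto\theta(|x|)$, and let $\Lambda(r)=1/(r\log(1/r))$. For $0<|x|<e^{-2}$, differentiating $\nabla\theta=-x/(|x|^2\log(1/|x|))$ gives $|\nabla\theta|=\Lambda(|x|)$ and $|D^2\theta|\le C\Lambda(|x|)/|x|$, and $|x|\Lambda(|x|)\le1$. From $\nabla(x_1\sin\theta)=e_1\sin\theta+x_1\cos\theta\,\nabla\theta$ we see that $f$ has bounded gradient off $0$; being continuous, it is Lipschitz. Also $|f|\le e^{-2}$. So $M$ is a topological sphere with local bi-Lipschitz parametrizations; by Lemma~\ref{lem:charts} it is LLC and $\mathcal H^m(M)<\infty$. Differentiating once more,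
\[
D^2(x_1\sin\theta)=\cos\theta\,(e_1\otimes\nabla\theta+\nabla\theta\otimes e_1)+x_1\big(\cos\theta\,D^2\theta-\sin\theta\,\nabla\theta\otimes\nabla\theta\big),
\]
so $|D^2f(x)|\le C\Lambda(|x|)$ for $0<|x|\le\bar r$.

\medskip\noindent\emph{The energy for $p=p_c$.} Let $G$ be the graph over $B(0,\bar r)$. For a tuple $z_i=(x_i,f(x_i))$ in $G$ of diameter $D$ let $\rho=\max|x_i|>0$ and $D_0=\max|x_i-x_j|\le D$. We claim $\mathcal K\le C\Lambda(\rho)$. If $D_0\le\rho/2$, the convex hull of the $x_i$ lies in $B(0,\rho)$ and in a ball of radius $\rho/2$ about a point of norm $\rho$, hence in $\{\rho/2\le|x|\le\rho\}$. There $|D^2f|\le C\Lambda(\rho)$, and Lemma~\ref{lem:Kbounds} applies. If $D_0>\rho/2$, then by \eqref{eq:loglog}, for $0<|x|\le\rho$,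
\[
|f(x)-x_1\sin\theta(\rho)|\le|x|\,|\theta(|x|)-\theta(\rho)|\le\frac\rho{\log(1/\rho)},
\]
and the left side vanishes at $x=0$. So the points are within $h=\rho/\log(1/\rho)$ of the plane $y=x_1\sin\theta(\rho)$, and $\mathcal K\le Ch/D^2\le C\Lambda(\rho)$ because $D>\rho/2$.

As $f$ is Lipschitz, $\mathcal H^m$ on $G$ is at most $C$ times Lebesgue measure in $x$. The product Lebesgue measure of $\{\max|x_i|\le\rho\}$ is $C\rho^{m(m+2)}=C\rho^p$, so $\rho$ has density $C\rho^{p-1}$, and the tuples in $G$ contribute at most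
\[
C\int_0^{\bar r}\rho^{p-1}\Lambda(\rho)^p\,d\rho=C\int_0^{\bar r}\frac{d\rho}{\rho\log^p(1/\rho)}<\infty ,
\]
since $p>1$. The powers of $\rho$ cancel exactly because $p=p_c$, and the logarithm decides convergence.

Any other tuple has a point outside $G$, that is, with $|x|>\bar r$ or $y=2$. If $D\ge\bar r/4$ then $\mathcal K\le4/\bar r$. If $D<\bar r/4$, no point of the tuple lies on the graph over $\{|x|<\bar r/2\}$, so the tuple lies on the smooth compact hypersurface $M_{\tilde f}$, where $\tilde f=(1-\chi_1)f$ and $\chi_1$ is a smooth cutoff equal to $1$ near $0$ and supported in $\{|x|<\bar r/2\}$; there $\mathcal K\le C$. Since $\mathcal H^m(M)<\infty$, these tuples contribute a finite amount, and $\mathcal E^{m+2}_{m(m+2)}(M)<\infty$.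

\medskip\noindent\emph{$M$ is not $C^1$.} If $M$ were a $C^1$ submanifold, its tangent space $T$ at $0$ would be an $m$-dimensional subspace with $\operatorname{dist}(z,T)=o(|z|)$ as $z\to0$ in $M$. Since $\theta(\rho)$ increases continuously to $\infty$ as $\rho\to0$, there are arbitrarily small $\rho$ with $\sin\theta(\rho)=0$ and arbitrarily small $\rho$ with $\sin\theta(\rho)=1$. So $M$ contains points $\rho(e_1,0)$ and $\rho(e_1,1)$ for arbitrarily small $\rho$, and it contains $\rho(e_i,0)$ for $2\le i\le m$ and all small $\rho$. Then $T$ contains the $m+1$ independent vectors $(e_1,0),\dots,(e_m,0),(e_1,1)$, which is impossible. This proves Theorem~\ref{thm:C1}.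

\begin{thebibliography}{9}

\bibitem{DV}
Guy C. David and Vyron Vellis, \emph{Flatness, Menger curvature, and parametrization}, arXiv:2606.14013 (2026).

\bibitem{Falconer}
Falconer, \emph{The Geometry of Fractal Sets}.

\end{thebibliography}
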